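# Every finitely presented semigroup embeds in a finitely presented bisimple monoid

## 1. Free monoids, the polycyclic monoid, and removing a zero

These notes answer a question taken from Victor Maltcev, "Finite semigroups embed in finitely presented congruence-free monoids", arXiv:1301.5336 (2013): does every finitely presented semigroup embed in a finitely presented bisimple monoid? The answer is yes. We begin with semigroups that have no defining relations at all, where a short argument suffices.

**Definitions.** A semigroup (monoid) is *finitely presented* if it has a presentation as a semigroup (monoid) with finitely many generators and finitely many defining relations. On a semigroup $S$ put $a\,\mathcal L\,b$ iff $S^1a=S^1b$, and $a\,\mathcal R\,b$ iff $aS^1=bS^1$. It is a textbook fact that $\mathcal L\circ\mathcal R=\mathcal R\circ\mathcal L$ and that $\mathcal D=\mathcal L\circ\mathcal R$ is an equivalence relation. A semigroup is *bisimple* if it is a single $\mathcal D$-class. A semigroup $S$ *embeds* in a monoid $M$ if there is an injective semigroup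 homomorphism $S\to M$.

Two known results frame the question. By Bruck–Reilly extensions, every finitely generated (finitely presented) semigroup embeds in a finitely generated (finitely presented) *simple* semigroup. And Byleen proved that every countable semigroup embeds in a $2$-generated bisimple monoid. We use Byleen's theorem below, only in the form "every countable semigroup embeds in a bisimple monoid".

Maps and partial maps act on the left. A "monoid with zero" is presented as a monoid with a generator $0$ and relations $0y=y0=0$ for all generators $y$. For a monoid $M$ put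
$$L_1(M)=\{\ell:\ y\ell=1\text{ for some }y\},\qquad R_1(M)=\{r:\ rv=1\text{ for some }v\}.$$
Both are submonoids: if $y\ell=1$ and $y'\ell'=1$, then $(y'y)(\ell\ell')=1$, and dually.

**Lemma 1.** For an element $b$ of a monoid $M$: $b\,\mathcal D\,1$ if and only if $b\in L_1(M)R_1(M)$. Hence $M$ is bisimple if and only if $M=L_1(M)R_1(M)$.

*Proof.* Let $b=\ell r$ with $y\ell=1$, $rv=1$. Then $bv=\ell$ and $b=\ell r$, so $b\,\mathcal R\,\ell$; and $y\ell=1$ gives $\ell\,\mathcal L\,1$. So $b\,\mathcal D\,1$. Conversely, if $b\,\mathcal D\,1$ there is $\ell$ with $b\,\mathcal R\,\ell\,\mathcal L\,1$, say $b=\ell r$, $\ell=bv$, $y\ell=1$. Then $\ell=\ell rv$, and multiplying by $y$ on the left gives $1=rv$. $\square$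

**Example.** In the bicyclic monoid $\langle p,q\mid qp=1\rangle$ every element is some $p^iq^j$, because this set contains $1$ and is closed under left multiplication by $p$ and $q$. Here $p^i\in L_1$ and $q^j\in R_1$, so the bicyclic monoid is bisimple.

A zero is an obstruction. If $0=\ell r$ with $y\ell=1$, $rv=1$, then $1=y\ell rv=y0v=0$. So if $0\neq1$, then at best every *nonzero* element lies in $L_1R_1$. The following construction repairs this.

**Proposition 2.** Let $M$ be a monoid with zero $0\ne1$ in which every nonzero element lies in $L_1(M)R_1(M)$. Let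
$$M^\ast=\langle M,t,t'\mid t't=1,\ mt=t,\ t'm=t'\ (m\in M),\ 0=tt'\rangle .$$
Then $M^\ast$ is a bisimple monoid, $M$ embeds in it with the same identity, and $M^\ast$ is finitely presented if $M$ is.

*Proof.* **Finite presentability.** It is enough to impose $mt=t$ and $t'm=t'$ for $m$ in a generating set of $M$.

**Bisimplicity.** We first find normal forms. The set of elements $t^imt'^j$ ($i,j\ge0$, $m\in M$) contains $1$. It is closed under left multiplication by $t$. It is closed under left multiplication by $m_1\in M$, since $m_1t^i=t^i$ for $i\ge1$ and $m_1\cdot mt'^j=(m_1m)t'^j$. It is closed under left multiplication by $t'$, since $t't^imt'^j=t^{i-1}mt'^j$ for $i\ge1$ and $t'mt'^j=t'^{j+1}$. So it is all of $M^\ast$. Now factor. If $m=\ell r\ne0$ with $\ell\in L_1(M)$, $r\in R_1(M)$, then $t^i\ell\in L_1(M^\ast)$ and $rt'^j\in R_1(M^\ast)$, because $t't=1$. If $m=0=tt'$, the element is $t^{i+1}t'^{j+1}\in L_1(M^\ast)R_1(M^\ast)$. Lemma 1 applies.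

**Embedding.** To see that $M$ does not collapse, we let $M^\ast$ act. Put $Q=M\setminus\{0\}$, nonempty since $0\neq 1$. Let $m\cdot q=mq$ if $mq\neq0$, undefined otherwise. This is an action of $M$ by partial maps on $Q$; it is faithful (look at $q=1$), and $0$ acts as the empty map. On $Q\times\mathbb N$ let $m$ act by $(q,0)\mapsto(m\cdot q,0)$ where defined, and $(q,i)\mapsto(q,i)$ for $i\ge1$. Let $t:(q,i)\mapsto(q,i+1)$, and let $t':(q,i+1)\mapsto(q,i)$, undefined on level $0$. Then $t't=1$. We have $mt=t$, since $m$ is the identity on levels $\ge1$. We have $t'm=t'$: both are undefined on level $0$ and they agree above. Both $0$ and $tt'$ are the identity on levels $\geq 1$ and undefined on level $0$. All relations hold, and $M$ acts faithfully. $\square$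

**Proposition 3 (the easy case).** For every finite nonempty alphabet $A$, the free monoid $A^*$ embeds, with the same identity, in a finitely presented bisimple monoid.

*Proof.* Let $M$ be the polycyclic monoid: generators $p_i,q_i$ $(i\in A)$ and $0$; relations $q_ip_i=1$, $q_ip_j=0$ for $i\ne j$, and the relations of a zero. For $w=i_1\cdots i_k$ write $p_w=p_{i_1}\cdots p_{i_k}$, $q_w=q_{i_k}\cdots q_{i_1}$, so $q_wp_w=1$.

*Every element is $0$ or some $p_wq_v$.* This set contains $1$ and is closed under left multiplication by $0$ and $p_i$. For $q_i$: we have $q_iq_v=q_{vi}$, and $q_ip_{jw'}q_v$ is $p_{w'}q_v$ or $0$. Since $p_w\in L_1(M)$ and $q_v\in R_1(M)$, all nonzero elements lie in $L_1(M)R_1(M)$.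

*No collapse.* Let $p_i$ act on $A^*$ by $y\mapsto iy$, let $q_i$ be its partial inverse, and let $0$ be the empty map. The relations hold, $0\ne1$, and $p_w$ sends the empty word to $w$, so $w\mapsto p_w$ is injective. Apply Proposition 2. $\square$

Of course a free monoid also embeds in a free group, and a group is bisimple. The proof above is given because it has the shape of the general one: normal forms that exhibit factorizations $\ell r$, a model that prevents collapse (here a stack, with $p_i$ pushing and $q_i$ popping), and removal of the zero. What changes when the semigroup has relations?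

## 2. Relations among generators, and the products $ux$

Impose $p_0p_1=p_1p_0$ on the polycyclic monoid over $\{0,1\}$. Multiplying by $q_0$ on the left gives $p_1=q_0p_1p_0=0$, whence $1=q_1p_1=0$. Everything collapses.

The reason is cancellation. If $\ell\in L_1(M)$, then $\ell a=\ell b$ implies $a=b$; elements of $R_1(M)$ can be cancelled on the right. Take the null semigroup $\{b,z\}$, all of whose products equal $z\ne b$. If it sits in a monoid and $b\in L_1$, then $bb=bz$ gives $b=z$; if $b\in R_1$, then $bb=zb$ gives $b=z$. So in general the generators of $S$ must go to elements that are in $L_1R_1$ but in neither factor. By Lemma 1 they must be products $b=xu$ with $x$ left invertible and $u$ right invertible.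

The sensible first attempt is to adjoin such factors. For a generator $b$, add $x,y,u,v$ with $b=xu$, $yx=1$, $uv=1$. The generator $b$ is now $\mathcal D$-related to $1$, but a new element has appeared that may not be. Take the simplest case, $b$ free:
$$M'=\langle x,y,u,v\mid yx=1,\ uv=1\rangle .$$
The rules $yx\to1$, $uv\to1$ have no overlaps, so every element has a unique reduced word. If $w\ell=1$ with $w,\ell$ reduced words, all cancellation happens at the boundary, and each letter of $\ell$ is cancelled by a letter of $w$ on its left; so $\ell\in\{x,v\}^*$. Thus $L_1(M')=\{x,v\}^*$, and dually $R_1(M')=\{y,u\}^*$. A product of a word in $\{x,v\}^*$ and a word in $\{y,u\}^*$ is already reduced. The reduced word $ux$ is not of this form, so *$ux$ is not $\mathcal D$-related to $1$*.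

This is the exact point where the attempt stops. To repair $ux$ we adjoin factors $ux=x_1u_1$, then meet $u_1x$, $ux_1$, $u_1x_1$, and so on. Each round needs new generators and new relations, and the list is infinite. The task is to organize this infinite list so that finitely many relations generate it.

## 3. Three embedding theorems

**Theorem 4.** Every finitely presented semigroup (monoid) embeds (as a submonoid with the same identity) in a finitely presented bisimple monoid.

If a monoid $S$ is finitely presented as a semigroup, it is also finitely presented as a monoid: add the relation $w_1=1$, where $w_1$ is a word representing $1_S$. So Theorem 4 says in particular that if the given semigroup is a monoid, the embedding can be chosen to preserve the identity.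

**Theorem 5 (uniform version).** For every $n\ge1$ there is a finitely presented bisimple monoid $\mathbf B_n$ with elements $\alpha_1,\dots,\alpha_n$ which freely generate a free submonoid $F$ such that every congruence on $F$ (and every congruence on the free semigroup $F\setminus\{1\}$) is the restriction of the congruence it generates on $\mathbf B_n$. Hence if $S$ is presented by $n$ generators and *any* set of relations $w=w'$, then $S$ embeds in the bisimple monoid obtained from $\mathbf B_n$ by adding the relations $w(\alpha)=w'(\alpha)$.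

**Theorem 6.** A finitely generated semigroup embeds in a finitely presented bisimple monoid if and only if it is recursively presented. There is a single finitely presented bisimple monoid containing a copy of every finitely presented semigroup.

Here a finitely generated semigroup is *recursively presented* if it has a presentation with finitely many generators and a recursively enumerable set of relations. Besides Byleen's theorem we cite two results. The first is that Houghton's group $H_3$ is finitely presented (K. S. Brown, *Finiteness properties of groups*, J. Pure Appl. Algebra 44 (1987), Thm 5.1). The second, for Theorem 6 only, is that every finitely generated recursively presented semigroup embeds in a finitely presented semigroup (Murskiĭ, Mat. Zametki 1 (1967) 217–224).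

For each $n$ we shall write down one finitely presented monoid $M_n$ with zero in which every nonzero element is in $L_1R_1$. This property passes to quotients. $M_n$ will contain elements $\alpha_1,\dots,\alpha_n$ on which the relations of any $n$-generated semigroup $S$ can be imposed without collapsing $S$. Then Proposition 2 finishes the proof.

## 4. One pair $x,u$ conjugated by a control monoid

Let $B$ be a bisimple monoid containing $S$. In $B$ every element factors as $\ell r$, so infinitely many factorizations exist; we must record enough of them with finitely many relations. Instead of many pairs of factors we use *one* pair $x,u$ together with a memory. Let $K$ be a set of memory states and let $x,u$ act on $K\times B$ by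
$$x:(\kappa,z)\mapsto(\kappa,\xi(\kappa)z),\qquad u:(\kappa,z)\mapsto(\kappa,\upsilon(\kappa)z),\qquad \xi(\kappa)\in L_1(B),\ \upsilon(\kappa)\in R_1(B).$$
Control elements $\pi$ act on $\kappa$ only, and each comes with an element $\pi^\circ$ such that $\pi^\circ\pi=1$. For $f\in\{x,u\}$ the conjugate $f^\pi:=\pi^\circ f\pi$ multiplies $z$ by the value of $\xi$ or $\upsilon$ *at the state $\pi\kappa$*. So the conjugates of a single $x$ form a large family of multipliers, indexed by control elements. We aim at normal forms
$$\pi\,x^{\pi_1}\cdots x^{\pi_k}\,u^{\rho_1}\cdots u^{\rho_m}\,\rho^\circ .$$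
To reach them, and to see that they lie in $L_1R_1$, three infinite families of identities are enough.

* (A) $f\pi=\pi f^\pi$ and $\pi^\circ f=f^\pi\pi^\circ$.
* (B) For all $\pi,\pi'$ there is $\sigma$ with $u^\pi x^{\pi'}=x^\sigma u^\sigma$.
* (C) $x^\pi$ is left invertible and $u^\pi$ is right invertible.

In the model, (B) reads $\upsilon(\pi\kappa)\,\xi(\pi'\kappa)=\xi(\sigma\kappa)\,\upsilon(\sigma\kappa)$: at the state $\sigma\kappa$ the pair $(\xi,\upsilon)$ must hold a factorization of the product on the left. This suggests what $\sigma$ should do. It writes a code for $\pi$, a code for $\pi'$ and a mark $\mathsf m$ into the memory. Finitely many rules then say how to *read* such a state, by executing coded instructions one at a time.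

Codes are arbitrarily long, and while a code is being executed, the instruction must act on the data $\kappa$ and not on the rest of the code. So code and data go into different places that can be manipulated independently. The memory will be a row of stacks. We push and pop only at one cell $o$; a group of permutations of the cells brings other cells to $o$. Before writing code we shift the data away from $o$. The group must be finitely presented, and it must contain a shift that frees the cell $o$.

## 5. Houghton's group $H_3$ and a row of stacks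

Let $I=\{1,2,3\}\times\mathbb N$, $\mathbb N=\{0,1,\dots\}$: three rays of cells. Let $H=H_3$ be the group of permutations $g$ of $I$ for which there are $t_1,t_2,t_3\in\mathbb Z$ with $g(i,m)=(i,m+t_i)$ for all large $m$; write $t_i=t_i(g)$. Put
$$R=\{1,2\}\times\mathbb N,\qquad o=(1,0),\qquad o_1=(1,1),\qquad s=(o\ o_1)\ \text{(a transposition)},$$
and define $\tau,a\in H$ by

* $\tau$: $(3,m+1)\mapsto(3,m)$, $(3,0)\mapsto(1,0)$, $(1,m)\mapsto(1,m+1)$, fixing ray 2;
* $a$: $(2,m+1)\mapsto(2,m)$, $(2,0)\mapsto(1,0)$, $(1,m)\mapsto(1,m+1)$, fixing ray 3.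

Picture $R$ as a line $\mathbb Z$, with $(1,m)$ at $m$ and $(2,m)$ at $-1-m$. Then $a$ is the translation $z\mapsto z+1$ on $R$, while $\tau$ moves the right half of the line one step to the right and refills the freed cell $o$ from ray 3, which serves as a reservoir. Let $H_o$ be the stabilizer of $o$, and $G_R$ the pointwise stabilizer of ray 3. We need six facts.

**(H1)** *$H_o$ is finitely generated.* Let $\theta:I\to I\setminus\{o\}$ be the bijection $(1,m)\mapsto(1,m+1)$, identity on rays 2 and 3. Then $g\mapsto\theta g\theta^{-1}$, extended by fixing $o$, is an isomorphism $H\to H_o$ (eventual translation lengths are unchanged), and $H$ is finitely generated.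

**(H2)** *$H=H_o\cup H_osH_o$.* Let $g(o)=x\ne o$. Let $h$ be the transposition $(o_1\ x)$, or $1$ if $x=o_1$; then $h\in H_o$ and $h(o_1)=x$. The element $h'=sh^{-1}g$ maps $o\mapsto x\mapsto o_1\mapsto o$, so $h'\in H_o$ and $g=hsh'$.

**(H3)** *$\tau R=R\setminus\{o\}$, $\tau o=o_1$, and $s\tau\in H_o$.* Clear from the definitions.

**(H4)** *$G_R=\langle a,s\rangle$.* An element of $G_R$ is a bijection of the line $\mathbb Z$ which is $z+c$ near $+\infty$ and $z+c'$ near $-\infty$. For large $k$ the complement of $[-k,k]$ is mapped onto the complement of $[-k+c',k+c]$, so $[-k,k]$ is mapped bijectively onto $[-k+c',k+c]$; hence $c=c'$. Composed with $a^{-c}$ it moves only finitely many points, so it is a product of adjacent transpositions, and these are the elements $a^ksa^{-k}=(k\ \,k+1)$.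

**(H5)** *$\tau G_R\tau^{-1}\subseteq G_R\cap H_o$*, because its elements fix $\tau(\text{ray }3)=\text{ray }3\cup\{o\}$ pointwise.

**(H6)** *Every $g\in H$ is $\tau^{-j}h\tau^l$ with $h\in G_R$ and $j,l\ge0$.* Let $k=t_3(g)$. Since $t_3(\tau)=-1$, the element $g\tau^k$ fixes $(3,m)$ for all $m\ge j$, for some $j\ge\max(k,0)$. As $\tau^{-j}(3,m)=(3,m+j)$, the element $h=\tau^jg\tau^k\tau^{-j}$ fixes ray 3 pointwise, and $g=\tau^{-j}h\tau^{j-k}$.

**The memory.** Let $K$ (resp. $K_R$) be the set of functions from $I$ (resp. $R$) to $\{0,1\}^*$ with all but finitely many values empty. So each cell holds a binary stack. $H$ acts on $K$ by $(g\kappa)(c)=\kappa(g^{-1}c)$. The map $p_i$ $(i\in\{0,1\})$ pushes: it replaces $\kappa(o)$ by $i\,\kappa(o)$. Its partial inverse $q_i$ pops: it is defined when $\kappa(o)$ begins with $i$. Then $gp_ig^{-1}$ pushes $i$ at the cell $g(o)$, since $(gp_ig^{-1}\kappa)(go)=(p_ig^{-1}\kappa)(o)=i\,\kappa(go)$; likewise $gq_ig^{-1}$ pops there.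

Put $\Gamma=\{a,a^{-1},s,p_0,p_1\}$ and, for any operation $y$, $y^{(k)}=\tau^ky\tau^{-k}$ $(k\in\mathbb Z)$. Elements of $G_R$ preserve $R$, and $o,\tau o,\tau^2o\in R$. So $\gamma,\gamma^{(1)},\gamma^{(2)}$ $(\gamma\in\Gamma)$ act on $K_R$, everywhere defined and compatibly with restriction $K\to K_R$.

For $\eta\in K_R$ define $\eta'\in K_R$ by $\eta'(r)=\eta(\tau r)$. On the line: delete the cell $o$ and close the gap from the right. By (H3), $\eta'$ does not depend on $\eta(o)$, and it lists exactly the other cells; also $(\tau^{-1}\kappa)|_R=(\kappa|_R)'$. The operations $\gamma^{(1)}$ are those which leave the cell $o$ alone and perform $\gamma$ on the remaining data: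
$$(\gamma^{(1)}\eta)(o)=\eta(o),\qquad(\gamma^{(1)}\eta)'=\gamma\eta'\qquad(\gamma\in\Gamma),\tag{1}$$
$$(\gamma^{(2)}\eta)(o)=\eta(o),\qquad(\gamma^{(2)}\eta)''=\gamma\eta''\qquad(\gamma\in\Gamma).\tag{2}$$
For $\gamma\in G_R$: $\gamma^{(1)}$ fixes $o$ by (H5), and $(\gamma^{(1)}\eta)'(r)=\eta(\tau\gamma^{-1}\tau^{-1}\tau r)=\eta'(\gamma^{-1}r)$. This is (1) for every element of $G_R$; applying it to $\gamma^{(1)}\in G_R$ and then to $\gamma$ gives (2). For $\gamma=p_i$: pushing $i$ at a cell $\tau r$ of $\eta$ amounts to pushing $i$ at the cell $r$ of $\eta'$ and leaves $\eta(o)$ unchanged. Since $p_i^{(1)}$ pushes at $\tau o$ and $p_i^{(2)}$ at $\tau^2o$, both formulas follow.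

## 6. The presentation of $M_n$ and its meaning

Consider $12+n$ symbols: five code symbols $[\gamma]$ $(\gamma\in\Gamma)$ and the marks $\mathsf h,\mathsf e,\mathsf k,\mathsf d,\mathsf m,\mathsf l,\mathsf r,\mathsf b_1,\dots,\mathsf b_n$. Fix $N\ge1$ with $2^N\ge12+n$ and distinct words $w_\chi\in\{0,1\}^N$, one for each symbol $\chi$.

**Generators of $M_n$:** a finite generating set of $H$, closed under inversion; $p_0,p_1,q_0,q_1$; $x,u$; $0$.

Elements of $H$ in formulas stand for words in the generators. For a binary word $w=i_1\cdots i_k$ put $p_w=p_{i_1}\cdots p_{i_k}$, $q_w=q_{i_k}\cdots q_{i_1}$; for a symbol put $p_\chi=p_{w_\chi}$, $q_\chi=q_{w_\chi}$. For $f\in\{x,u\}$ put $f_\chi=q_\chi fp_\chi$. As before $y^{(k)}=\tau^ky\tau^{-k}$; since $\tau$ will be invertible, $y\mapsto y^{(k)}$ is an automorphism. Put $g^\circ=g^{-1}$ $(g\in H)$, $p_i^\circ=q_i$, $q_i^\circ=p_i$.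

**Relations of $M_n$** ($i,j\in\{0,1\}$, $f\in\{x,u\}$, $\gamma\in\Gamma$):

* (R0) $0y=y0=0$ for all generators $y$.
* (R1) A finite set of defining monoid relations of $H$, including $gg^{-1}=g^{-1}g=1$ for the generators.
* (R2) $q_ip_i=1$, $q_0p_1=q_1p_0=0$.
* (R3) $p_i,q_i$ commute with the elements of a finite generating set of $H_o$ closed under inversion.
* (R4) Each of $p_i,q_i$ commutes with each of $sp_js$, $sq_js$.
* (R5) (a) $f_{\mathsf d}=f^{(1)}$; (b) $q_{\mathsf h}f_{\mathsf e}p_{\mathsf h}=f^{(1)}$; (c) $q_{[\gamma]}f_{\mathsf e}p_{[\gamma]}=(\gamma^\circ)^{(1)}f_{\mathsf e}\gamma^{(1)}$; (d) $f_{\mathsf e}$ commutes with $(p_iq_i)^{(1)}$.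
* (R6) (a) $q_{\mathsf h}u_{\mathsf k}p_{\mathsf h}=u^{(2)}$; (b) $q_{[\gamma]}u_{\mathsf k}p_{[\gamma]}=(\gamma^\circ)^{(2)}u_{\mathsf k}\gamma^{(2)}$; (c) $u_{\mathsf k}$ commutes with $p_i^{(1)},q_i^{(1)}$.
* (R7) $x^{(1)}$ commutes with $p_i$.
* (R8) $u_{\mathsf k}\,x_{\mathsf e}^{(1)}=x_{\mathsf m}u_{\mathsf m}$.
* (R9) $u_{\mathsf l}\,x=1$, $\ u\,x_{\mathsf r}=1$.

By Brown's theorem and (H1) this is a finite presentation. Put $\alpha_j=x_{\mathsf b_j}u_{\mathsf b_j}$ $(1\le j\le n)$.

The next lemma says what these relations mean in the memory. For symbols $\chi_1,\dots,\chi_k$ and $\eta\in K_R$ let $\chi_1\cdots\chi_k\eta$ be $\eta$ with $\eta(o)$ replaced by $w_{\chi_1}\cdots w_{\chi_k}\eta(o)$; this is the action of $p_{\chi_1}\cdots p_{\chi_k}$.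

**Lemma 7 (dictionary).** Let $B$ be a monoid and $\xi,\upsilon:K_R\to B$ functions such that for all $\eta\in K_R$, $\gamma\in\Gamma$, $i\in\{0,1\}$, $f\in\{\xi,\upsilon\}$:

* (E1) $f(\mathsf d\eta)=f(\eta')$; $\ f(\mathsf e\mathsf h\eta)=f(\eta')$; $\ f(\mathsf e[\gamma]\eta)=f(\mathsf e\,\gamma^{(1)}\eta)$;
* (E2) $\upsilon(\mathsf k\mathsf h\eta)=\upsilon(\eta'')$; $\ \upsilon(\mathsf k[\gamma]\eta)=\upsilon(\mathsf k\,\gamma^{(2)}\eta)$; $\ \upsilon(\mathsf k\,p_i^{(1)}\eta)=\upsilon(\mathsf k\eta)$;
* (E3) $\upsilon(\mathsf k\eta)\,\xi(\mathsf e\eta')=\xi(\mathsf m\eta)\,\upsilon(\mathsf m\eta)$;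
* (E4) $\upsilon(\mathsf l\eta)\,\xi(\eta)=1$, $\ \upsilon(\eta)\,\xi(\mathsf r\eta)=1$.

Let $H,p_i,q_i$ act on $K\times B$ through their action on $K$, let $0$ be the empty map, and put
$$x:(\kappa,z)\mapsto(\kappa,\xi(\kappa|_R)z),\qquad u:(\kappa,z)\mapsto(\kappa,\upsilon(\kappa|_R)z).$$
This defines a homomorphism $\Phi$ from $M_n$ to the monoid of partial maps of $K\times B$, and $\Phi(\alpha_j)$ is the everywhere defined map $(\kappa,z)\mapsto(\kappa,\xi(\mathsf b_j\eta)\upsilon(\mathsf b_j\eta)z)$, where $\eta=\kappa|_R$.

*Proof.* **Control relations.** (R0), (R1), (R2) are clear. (R3): $g\in H_o$ leaves $\kappa(o)$ in place, and $p_i,q_i$ inspect and change only $\kappa(o)$. (R4): $sp_js$ and $sq_js$ push and pop at $s(o)=o_1\ne o$, so they commute with $p_i,q_i$, domains included.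

**How $x$ and $u$ transform.** Write $\eta=\kappa|_R$ and let $f$ denote $x$ or $u$ as well as the corresponding function. Since $(\tau^{-1}\kappa)|_R=\eta'$, the maps $f^{(1)},f^{(2)},f_\chi$ fix $\kappa$ and multiply $z$ on the left by $f(\eta'),f(\eta''),f(\chi\eta)$ respectively. They are all total.

**The remaining relations.** (R5a), (R5b) and (R6a) become the equations of (E1), (E2) without $\gamma$ and without $p_i^{(1)}$. In (R5c), since $(\gamma^\circ)^{(1)}\gamma^{(1)}$ acts as the identity, the right side fixes $\kappa$ and multiplies $z$ by $f(\mathsf e\gamma^{(1)}\eta)$; this is the third part of (E1). (R6b) is the same with $\gamma^{(2)}$. (R5d) holds because $f_{\mathsf e}$ is total and fixes $\kappa$, while $(p_iq_i)^{(1)}$ is the identity on a subset defined by $\kappa$. (R6c) for $p_i^{(1)}$ is the last part of (E2); for $q_i^{(1)}$ use the same equation, since where $q_i^{(1)}$ is defined we have $\eta=p_i^{(1)}\zeta$ for some $\zeta$. (R7) holds because $p_i$ changes only $\kappa(o)$, which does not affect $\eta'$. (R8) is (E3), because $x_{\mathsf e}^{(1)}$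 multiplies by $\xi(\mathsf e\eta')$ and is applied before $u_{\mathsf k}$. (R9) is (E4). The formula for $\Phi(\alpha_j)$ follows from the formula for $f_\chi$. $\square$

Read (E1)–(E4) as a small programming language. The mark $\mathsf d$ says "drop the cell $o$". The mark $\mathsf e$ says "execute": pop an instruction $[\gamma]$ from the cell $o$, perform $\gamma$ on the data in the other cells, and at the halting mark $\mathsf h$ drop the cell $o$. The mark $\mathsf k$ does the same for $\upsilon$, but acts two cells further along and ignores the cell $o_1$. The mark $\mathsf m$ holds a factorization of a product $\upsilon\cdot\xi$; $\mathsf l$ and $\mathsf r$ hold one-sided inverses.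

**Example.** Suppose $\zeta(o)=\zeta(o_1)=w_{\mathsf h}$ and $\zeta''=\eta_0$. Then $\upsilon(\mathsf k\zeta)=\upsilon(\zeta'')=\upsilon(\eta_0)$. Also $\zeta'(o)=\zeta(o_1)=w_{\mathsf h}$, so $\xi(\mathsf e\zeta')=\xi(\zeta'')=\xi(\eta_0)$. Hence (E3) says $\upsilon(\eta_0)\xi(\eta_0)=\xi(\mathsf m\zeta)\upsilon(\mathsf m\zeta)$: the product $ux$ that defeated us in Section 2 is factored at the state $\mathsf m\zeta$. With longer code in $o$ and $o_1$, all the products $u^\pi x^{\pi'}$ are served by the same relation (R8).

Two things remain. From the finitely many relations we must derive (A), (B), (C) of Section 4 inside $M_n$ (Sections 7–9). And the equations (E1)–(E4) must be solved in $B$ with prescribed $\alpha_j$ (Section 10).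

## 7. Normal forms in the control monoid

Let $\mathbf C$ be the monoid with zero generated by the generators of $H$, $p_i$, $q_i$, $0$, subject to (R0)–(R4) on these generators. With $0^\circ=0$, the map $^\circ$ on generators, extended so as to reverse products, sends each of these relations to a consequence of them. For (R1), inverting a relation of $H$ gives a relation of $H$. In (R2), $(q_ip_i)^\circ=q_ip_i$ and $(q_0p_1)^\circ=q_1p_0$. (R3) goes to itself, since the generating set of $H_o$ is closed under inversion. For (R4), $(sp_js)^\circ=sq_js$. So $^\circ$ is a well-defined anti-involution of $\mathbf C$, and $(c^{(k)})^\circ=(c^\circ)^{(k)}$.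

Let $\mathbf P\le\mathbf C$ be the submonoid generated by $H,p_0,p_1$, and $\mathbf P_R\le\mathbf P$ the one generated by $\Gamma$. By (H4), $G_R\subseteq\mathbf P_R$. Induction on word length gives $\pi^\circ\pi=1$ for $\pi\in\mathbf P$. In formulas in $M_n$, the letters $\pi,\varpi,\sigma,\dots$ denote elements of $\mathbf C$; they and their images under $^\circ$ are evaluated in $M_n$ through the natural homomorphism $\mathbf C\to M_n$.

By (H3) and (R3) the element $s\tau\in H_o$ commutes with $p_i$ and $q_i$, and $\tau=s(s\tau)$, so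
$$p_i^{(1)}=s(s\tau)p_i(s\tau)^{-1}s=sp_is,\qquad q_i^{(1)}=sq_is.\tag{3}$$
Together with (H4) and (H5) this gives
$$\mathbf P_R^{(1)}\subseteq\mathbf P_R.\tag{4}$$

**Lemma 8.**
(i) Every element of $\mathbf C$ is $0$ or $\pi_1\pi_2^\circ$ with $\pi_1,\pi_2\in\mathbf P$.
(ii) Every $\pi\in\mathbf P$ is $\tau^{-j}\varpi\tau^l$ with $\varpi\in\mathbf P_R$ and $j,l\ge0$.
(iii) $p_i,q_i$ commute with $c^{(1)}$ and $(c^\circ)^{(1)}$ for all $c\in\mathbf P_R$.

*Proof.* (iii) *This says that the cell $o$ is independent of the shifted data.* It is enough to take $c\in\Gamma$. The elements $(a^{\pm1})^{(1)},s^{(1)}$ lie in $H_o$ by (H5), so (R3) applies. For $p_j^{(1)}=sp_js$ and $q_j^{(1)}=sq_js$ use (R4).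

(ii) *This reduces $\mathbf P$ to the finitely generated $\mathbf P_R$.* Elements of $H$ have this form by (H6), and so do the $p_i$. We check closure under products. Let $\pi=\tau^{-j}\varpi\tau^l$, $\pi'=\tau^{-j'}\varpi'\tau^{l'}$. If $l\ge j'$, then $\tau^{l-j'}\varpi'=\varpi'^{(l-j')}\tau^{l-j'}$, so $\pi\pi'=\tau^{-j}\varpi\varpi'^{(l-j')}\tau^{l-j'+l'}$. If $l<j'$, then $\varpi\tau^{-(j'-l)}=\tau^{-(j'-l)}\varpi^{(j'-l)}$, so $\pi\pi'=\tau^{-j-j'+l}\varpi^{(j'-l)}\varpi'\tau^{l'}$. Use (4).

(i) *This is the analogue of $p_wq_v$ in the polycyclic monoid.* The set $\mathbf P\mathbf P^\circ\cup\{0\}$ contains $1$ and is closed under left multiplication by $H,p_i,0$. For $q_i$ it suffices that $q_i\pi\in\mathbf P\mathbf P^\circ\cup\{0\}$ for $\pi\in\mathbf P$: if $q_i\pi=\pi_1\pi_2^\circ$, then $q_i\pi\rho^\circ=\pi_1(\rho\pi_2)^\circ$. Induct on the number of letters $p$ in a word for $\pi$. If $\pi=g\in H$, then $q_ig=(g^{-1}p_i)^\circ$. Otherwise $\pi=gp_j\pi'$ with $g\in H$. If $g\in H_o$, then $q_i\pi=gq_ip_j\pi'\in\{g\pi',0\}$. If not, $g=hsh'$ with $h,h'\in H_o$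 by (H2), and by (R3), (R4) and $s^2=1$
$$q_i\pi=h\,q_isp_jh'\pi'=h\,q_i(sp_js)\,sh'\pi'=h(sp_js)\,q_i(sh'\pi').$$
The induction hypothesis applies to $q_i(sh'\pi')$. $\square$

## 8. Running code inside $M_n$, and moving control past $x$ and $u$

For a word $c=\gamma_1\cdots\gamma_k$ over $\Gamma$ put
$$N_c=p_{[\gamma_k]}\cdots p_{[\gamma_1]}p_{\mathsf h}\in\mathbf P_R .$$
This is a product of letters $p_0,p_1$ only; it writes the code of $c$ into the cell $o$. The next lemma says that the single element $f_{\mathsf e}$, with code written below its mark, becomes *any* conjugate $c^\circ fc$, shifted by one cell.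

**Lemma 9.** For every word $c$ over $\Gamma$ and $f\in\{x,u\}$:
$$N_c^\circ f_{\mathsf e}N_c=(c^\circ fc)^{(1)},\qquad N_c^\circ u_{\mathsf k}N_c=(c^\circ uc)^{(2)}.$$

*Proof.* Induct on $k$. For $k=0$ these are (R5b) and (R6a). Let $c=c'\gamma$, so $N_c=p_{[\gamma]}N_{c'}$. By (R5c), then by Lemma 8(iii) (the letters of $N_{c'}$ and $N_{c'}^\circ$ commute with $\gamma^{(1)}$ and $(\gamma^\circ)^{(1)}$), then by induction,
$$N_c^\circ f_{\mathsf e}N_c=N_{c'}^\circ(\gamma^\circ)^{(1)}f_{\mathsf e}\gamma^{(1)}N_{c'}=(\gamma^\circ)^{(1)}\,N_{c'}^\circ f_{\mathsf e}N_{c'}\,\gamma^{(1)}=(\gamma^\circ c'^\circ fc'\gamma)^{(1)}.$$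
The second claim is the same with (R6b): $\gamma^{(2)}=(\gamma^{(1)})^{(1)}$ with $\gamma^{(1)}\in\mathbf P_R$ by (4), so Lemma 8(iii) still applies. $\square$

**Example.** Let $c=p_0s$, so $N_c=p_{[s]}p_{[p_0]}p_{\mathsf h}$. Running the code step by step, $q_{\mathsf h}q_{[p_0]}(q_{[s]}f_{\mathsf e}p_{[s]})p_{[p_0]}p_{\mathsf h}=s^{(1)}q_{\mathsf h}(q_{[p_0]}f_{\mathsf e}p_{[p_0]})p_{\mathsf h}s^{(1)}=s^{(1)}q_0^{(1)}(q_{\mathsf h}f_{\mathsf e}p_{\mathsf h})p_0^{(1)}s^{(1)}=(s\,q_0fp_0\,s)^{(1)}$, which is $(c^\circ fc)^{(1)}$.

Now we obtain family (A) of Section 4. In the model $x$ and $u$ do not change $\kappa$, so they commute with every "test" $\pi\pi^\circ$ (the identity on the image of $\pi$). In $M_n$ this must be derived for all $\pi$ at once, and only (R5d) has been imposed.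

**Lemma 10.** For $\pi\in\mathbf P$ and $f\in\{x,u\}$: $\ f\,\pi\pi^\circ=\pi\pi^\circ f$.

*Proof.* **Step 1: $\pi\in\mathbf P_R$.** Induct on the length of a word over $\Gamma$ representing $\pi$; the empty word is trivial. Assume the claim for $\varpi$, represented by the word $c$. For $g\in\{a^{\pm1},s\}$ the claim for $\varpi g$ is the same statement, since $(\varpi g)(\varpi g)^\circ=\varpi\varpi^\circ$. Now consider $\varpi p_i$. Put $F=\varpi^\circ f\varpi$ and $N=N_c$. We first show that $F$ commutes with $p_iq_i$. By Lemma 9, $F^{(1)}=N^\circ f_{\mathsf e}N$. By Lemma 8(iii), $N$ and $N^\circ$ commute with $p_i^{(1)}$ and $q_i^{(1)}$; by (R5d), $f_{\mathsf e}$ commutes with $(p_iq_i)^{(1)}$. So $F^{(1)}$ commutes with $(p_iq_i)^{(1)}$, and conjugating by $\tau^{-1}$, $F$ commutes with $p_iq_i$. By the induction hypothesis and $\varpi^\circ\varpi=1$,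
$$f\varpi=f\varpi\varpi^\circ\varpi=\varpi\varpi^\circ f\varpi=\varpi F,\qquad \varpi^\circ f=\varpi^\circ\varpi\varpi^\circ f=\varpi^\circ f\varpi\varpi^\circ=F\varpi^\circ .$$
Hence $f\,\varpi p_iq_i\varpi^\circ=\varpi F\,p_iq_i\,\varpi^\circ=\varpi\,p_iq_i\,F\varpi^\circ=\varpi p_iq_i\varpi^\circ f$, which is the claim for $\varpi p_i$.

**Step 2: shifts of $f$ are conjugates of $f$ by elements of $\mathbf P_R$.** Let $D_0=1$ and $D_{j+1}=p_{\mathsf d}D_j^{(1)}$; by (4), $D_j\in\mathbf P_R$. Then
$$f^{(j)}=D_j^\circ fD_j\qquad(j\ge0).\tag{5}$$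
Indeed, by induction and (R5a), $f^{(j+1)}=(D_j^\circ fD_j)^{(1)}=(D_j^{(1)})^\circ f^{(1)}D_j^{(1)}=(D_j^{(1)})^\circ q_{\mathsf d}fp_{\mathsf d}D_j^{(1)}=D_{j+1}^\circ fD_{j+1}$.

**Step 3: general $\pi$.** Write $\pi=\tau^{-j}\varpi\tau^l$ as in Lemma 8(ii). Then $\pi\pi^\circ=\tau^{-j}\varpi\varpi^\circ\tau^j$, so after conjugating by $\tau^j$ we must show that $f^{(j)}$ commutes with $\varpi\varpi^\circ$. Put $D=D_j$. By (5), $D^\circ D=1$, and Step 1 applied to $D\varpi\in\mathbf P_R$,
$$f^{(j)}\varpi\varpi^\circ=D^\circ f\,(D\varpi\varpi^\circ D^\circ)\,D=D^\circ(D\varpi\varpi^\circ D^\circ)\,fD=\varpi\varpi^\circ D^\circ fD=\varpi\varpi^\circ f^{(j)}.\qquad\square$$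

Put $f^\pi=\pi^\circ f\pi$ $(\pi\in\mathbf P)$. We get family (A): for $\pi,\pi_1,\pi_2\in\mathbf P$,
$$f\pi=\pi f^\pi,\qquad \pi^\circ f=f^\pi\pi^\circ,\qquad f^{\pi_1}\pi_2=\pi_2f^{\pi_1\pi_2},\qquad \pi_2^\circ f^{\pi_1}=f^{\pi_1\pi_2}\pi_2^\circ.\tag{6}$$
The first two: $f\pi=f\pi\pi^\circ\pi=\pi\pi^\circ f\pi$ and $\pi^\circ f=\pi^\circ\pi\pi^\circ f=\pi^\circ f\pi\pi^\circ$. Then $f^{\pi_1}\pi_2=\pi_1^\circ f\pi_1\pi_2=\pi_1^\circ\pi_1\pi_2f^{\pi_1\pi_2}=\pi_2f^{\pi_1\pi_2}$, and $\pi_2^\circ f^{\pi_1}=(\pi_1\pi_2)^\circ f\pi_1=f^{\pi_1\pi_2}\pi_2^\circ\pi_1^\circ\pi_1=f^{\pi_1\pi_2}\pi_2^\circ$.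

## 9. Exchanging $u^\pi x^{\pi'}$, and the factorization of $M_n$

Family (B) comes next. The element $\sigma$ shifts the data by two cells, writes the code of $\pi'$ into $o_1$ and the code of $\pi$ into $o$, and puts the mark $\mathsf m$ on top.

**Lemma 11.** For $\pi,\pi'\in\mathbf P$ there is $\sigma\in\mathbf P$ with $u^\pi x^{\pi'}=x^\sigma u^\sigma$.

*Proof.* **Step 1: $\pi=c$ and $\pi'=c'$ given by words over $\Gamma$.** Put $N=N_c$ and $N'=N_{c'}^{(1)}$, a product of elements $p_i^{(1)}=sp_is$. We evaluate
$$E=(NN')^\circ\,u_{\mathsf k}x_{\mathsf e}^{(1)}\,NN'$$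
in two ways. For the first we need two commutations. The element $x_{\mathsf e}^{(1)}=q_{\mathsf e}^{(1)}x^{(1)}p_{\mathsf e}^{(1)}$ commutes with the $p_i$ by (R4), (3) and (R7), hence with $N$. The element $N'^\circ$ is a product of elements $q_i^{(1)}$, so it commutes with $u_{\mathsf k}$ by (R6c) and with $N,N^\circ$ by (R4) and (3). Hence
$$E=N'^\circ N^\circ u_{\mathsf k}N\,x_{\mathsf e}^{(1)}N'=(N^\circ u_{\mathsf k}N)\,(N'^\circ x_{\mathsf e}^{(1)}N').$$
By Lemma 9 the first factor is $(u^c)^{(2)}$, and the second is $(N_{c'}^\circ x_{\mathsf e}N_{c'})^{(1)}=((x^{c'})^{(1)})^{(1)}$. So $E=(u^cx^{c'})^{(2)}$.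

For the second evaluation let $P=p_{\mathsf m}NN'\in\mathbf P$. By (R8), then Lemma 10 for $p_{\mathsf m}q_{\mathsf m}=p_{\mathsf m}p_{\mathsf m}^\circ$, then $p_{\mathsf m}q_{\mathsf m}P=P$, then (6),
$$E=(NN')^\circ q_{\mathsf m}\,x\,p_{\mathsf m}q_{\mathsf m}\,u\,p_{\mathsf m}NN'=P^\circ x\,(p_{\mathsf m}q_{\mathsf m})\,uP=P^\circ x\,u\,P=P^\circ xP\,u^P=x^Pu^P .$$
Comparing, $u^cx^{c'}=\tau^{-2}x^Pu^P\tau^2=x^{P\tau^2}u^{P\tau^2}$. So $\sigma=P\tau^2=p_{\mathsf m}N_cN_{c'}^{(1)}\tau^2$.

**Step 2: general $\pi,\pi'$.** We reduce to Step 1 by a common shift. For $\pi=\tau^{-j}\varpi\tau^l$ as in Lemma 8(ii), (5) gives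
$$f^\pi=\tau^{-l}\varpi^\circ f^{(j)}\varpi\tau^l=(f^{D_j\varpi})^{(-l)} .$$
So $f^\pi=(f^c)^{(-l)}$ with $c\in\mathbf P_R$ and $l\ge0$. Here $l$ may be increased: for $c\in\mathbf P_R$, (R5a) gives $(f^c)^{(1)}=(c^{(1)})^\circ f^{(1)}c^{(1)}=f^{p_{\mathsf d}c^{(1)}}$, so $(f^c)^{(-l)}=(f^{p_{\mathsf d}c^{(1)}})^{(-l-1)}$ with $p_{\mathsf d}c^{(1)}\in\mathbf P_R$. Thus for a common $l$ we have $u^\pi=(u^c)^{(-l)}$ and $x^{\pi'}=(x^{c'})^{(-l)}$ with $c,c'\in\mathbf P_R$. By Step 1 there is $\sigma'\in\mathbf P$ with $u^cx^{c'}=x^{\sigma'}u^{\sigma'}$, whence $u^\pi x^{\pi'}=(x^{\sigma'}u^{\sigma'})^{(-l)}=x^{\sigma'\tau^l}u^{\sigma'\tau^l}$. $\square$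

**Proposition 12.** Every element of $M_n$ is $0$ or belongs to $L_1(M_n)R_1(M_n)$. The same holds in every quotient of $M_n$.

*Proof.* Let
$$\mathcal X=\{\pi x^{\pi_1}\cdots x^{\pi_k}\},\qquad\mathcal U=\{u^{\rho_1}\cdots u^{\rho_m}\rho^\circ\}\qquad(k,m\ge0,\ \pi,\pi_i,\rho,\rho_i\in\mathbf P).$$

**Step 1: $\mathcal X\subseteq L_1(M_n)$ and $\mathcal U\subseteq R_1(M_n)$** (family (C)). Since $L_1$ and $R_1$ are submonoids, we check the factors. We have $\pi^\circ\pi=1$, so $\pi\in L_1$ and $\pi^\circ\in R_1$. By Lemma 10 and (R9),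
$$(\pi^\circ u_{\mathsf l}\pi)\,x^\pi=\pi^\circ u_{\mathsf l}\,\pi\pi^\circ x\,\pi=\pi^\circ u_{\mathsf l}\,x\,\pi\pi^\circ\pi=\pi^\circ\pi=1,$$
$$u^\pi\,(\pi^\circ x_{\mathsf r}\pi)=\pi^\circ\,u\,\pi\pi^\circ\,x_{\mathsf r}\pi=\pi^\circ\pi\pi^\circ\,u\,x_{\mathsf r}\pi=\pi^\circ\pi=1 .$$

**Step 2: $M_n=\mathcal X\,\mathcal U\cup\{0\}$.** The right side contains $1$; we check closure under left multiplication by each generator.

* $0$, $H$, $p_i$: clear.
* $x$: $x\pi=\pi x^\pi$ by (6).
* $q_i$: by Lemma 8(i), $q_i\pi$ is $0$ or $\pi'\pi''^\circ$. In the latter case move $\pi''^\circ$ to the right through all factors $x^{\pi_r}$ and $u^{\rho_r}$ by the last rule in (6); at the end $\pi''^\circ\rho^\circ=(\rho\pi'')^\circ$.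
* $u$: $u\pi=\pi u^\pi$ by (6), and then Lemma 11 moves this factor to the right past the finitely many $x^{\pi_r}$, each time in the form $u^\sigma x^{\pi_r}=x^{\sigma'}u^{\sigma'}$.

**Quotients.** A surjective homomorphism maps $L_1$ into $L_1$, $R_1$ into $R_1$, and $0$ to $0$. $\square$

## 10. Solving the equations (E1)–(E4) in a bisimple monoid

So far nothing excludes $M_n=\{0\}$. The next proposition shows that $M_n$ acts on $K\times B$ for *every* bisimple monoid $B$, with the $\alpha_j$ acting as left multiplication by elements of $B$ that we may choose. The reason is that (E1)–(E4) express values of $\xi,\upsilon$ through values at shorter states, so they can be solved by recursion. Bisimplicity of $B$ supplies the factorization that the mark $\mathsf m$ asks for.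

**Proposition 13.** Let $B$ be a bisimple monoid and $b_1,\dots,b_n\in B$. There is a homomorphism $\Phi$ from $M_n$ to the monoid of partial maps of $K\times B$, mapping $0$ to the empty map, with $\Phi(\alpha_j):(\kappa,z)\mapsto(\kappa,b_jz)$ (everywhere defined) for all $j$.

*Proof.* By Lemma 7 we need functions $\xi:K_R\to L_1(B)$, $\upsilon:K_R\to R_1(B)$ satisfying (E1)–(E4) and

* (E5) $\xi(\mathsf b_j\eta)\,\upsilon(\mathsf b_j\eta)=b_j$ for all $\eta\in K_R$ and $1\le j\le n$.

**Step 1: choices in $B$.** By Lemma 1 choose for each $b\in B$ elements $\lambda(b)\in L_1(B)$, $\rho(b)\in R_1(B)$ with $b=\lambda(b)\rho(b)$. For $\ell\in L_1(B)$ choose $\ell^-$ with $\ell^-\ell=1$; then $\ell^-\in R_1(B)$. For $r\in R_1(B)$ choose $r^+$ with $rr^+=1$; then $r^+\in L_1(B)$.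

**Step 2: the recursion.** Define $\xi(\eta),\upsilon(\eta)$ by recursion on
$$|\eta|=\sum_{r\in R}|\eta(r)|=|\eta(o)|+|\eta'| .$$
The case is determined by the first $N$ letters of $\eta(o)$, if they form some $w_\chi$. Within a fixed value of $|\eta|$ the case $\mathsf m$ is treated last.

* $\eta=\mathsf d\zeta$: $\ f(\eta)=f(\zeta')$ for $f=\xi,\upsilon$.
* $\eta$ begins with $\mathsf e$: if $\eta(o)=w_{\mathsf e}w_{[\gamma_1]}\cdots w_{[\gamma_k]}w_{\mathsf h}y$ with $k\ge0$, $\gamma_i\in\Gamma$, put $f(\eta)=f(\gamma_k\cdots\gamma_1\eta')$; otherwise $f(\eta)=1$ ($f=\xi,\upsilon$). The decomposition is unique, since all code words have length $N$.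
* $\eta$ begins with $\mathsf k$: $\xi(\eta)=1$; if $\eta(o)=w_{\mathsf k}w_{[\gamma_1]}\cdots w_{[\gamma_k]}w_{\mathsf h}y$, put $\upsilon(\eta)=\upsilon(\gamma_k\cdots\gamma_1\eta'')$; otherwise $\upsilon(\eta)=1$.
* $\eta=\mathsf l\zeta$: $\ \upsilon(\eta)=\xi(\zeta)^-$, $\xi(\eta)=1$.
* $\eta=\mathsf r\zeta$: $\ \xi(\eta)=\upsilon(\zeta)^+$, $\upsilon(\eta)=1$.
* $\eta=\mathsf b_j\zeta$: $\ \xi(\eta)=\lambda(b_j)$, $\upsilon(\eta)=\rho(b_j)$.
* $\eta=\mathsf m\zeta$: with $b=\upsilon(\mathsf k\zeta)\,\xi(\mathsf e\zeta')$ put $\xi(\eta)=\lambda(b)$, $\upsilon(\eta)=\rho(b)$.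
* All other $\eta$: $\ \xi(\eta)=\upsilon(\eta)=1$.

The values lie in $L_1(B)$ and $R_1(B)$ respectively, by Step 1.

**Step 3: the recursion is well founded.** In the cases $\mathsf e$ and $\mathsf k$ each $\gamma_i$ adds at most one letter and $|\eta''|\le|\eta'|$, so the argument used has length at most $|\eta'|+k<|\eta'|+N(k+2)\le|\eta|$. In the cases $\mathsf d,\mathsf l,\mathsf r$ the arguments have length at most $|\zeta|=|\eta|-N$. In the case $\mathsf m$ we have $|\mathsf k\zeta|=|\eta|$ and $|\mathsf e\zeta'|\le|\eta|$; these states are of types $\mathsf k$ and $\mathsf e$, hence already treated.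

**Step 4: the equations hold.** (E3), (E4), (E5) and the first equation of (E1) hold by definition. So do the second equation of (E1) and the first of (E2), which are the case $k=0$ (recall that $\eta'$ and $\eta''$ do not depend on $\eta(o)$).

Third equation of (E1), $f(\mathsf e[\gamma]\eta)=f(\mathsf e\gamma^{(1)}\eta)$. By (1), both states carry the same word $\eta(o)$ after the displayed symbols. If $\eta(o)=w_{[\gamma_2]}\cdots w_{[\gamma_k]}w_{\mathsf h}y$, the left side is $f(\gamma_k\cdots\gamma_2\gamma\,\eta')$, and the right side is $f(\gamma_k\cdots\gamma_2\,(\gamma^{(1)}\eta)')$, which is the same since $(\gamma^{(1)}\eta)'=\gamma\eta'$. If $\eta(o)$ is not of this form, both sides are $1$.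

Second equation of (E2): the same argument with (2) in place of (1).

Third equation of (E2), $\upsilon(\mathsf kp_i^{(1)}\eta)=\upsilon(\mathsf k\eta)$: the operation $p_i^{(1)}$ changes only $\eta(o_1)$. This affects neither $\eta(o)$ nor $\eta''$, because $\eta''(r)=\eta(\tau^2r)$ and $\tau^2R=R\setminus\{o,o_1\}$. $\square$

## 11. Imposing the relations of $S$ on $M_n$

**Proposition 14.** Let $S$ be a semigroup generated by $b_1,\dots,b_n$ and defined by relations $w_i=w_i'$ $(i\in\Lambda)$ in these generators, and let $M_S$ be $M_n$ with the added relations $w_i(\alpha)=w_i'(\alpha)$. Then $b_j\mapsto\alpha_j$ defines an embedding $S\to M_S$, and $0\ne1$ in $M_S$. If $S$ is a monoid given by a monoid presentation, the same holds with an identity-preserving embedding.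

*Proof.* **Semigroups.** The map $b_j\mapsto\alpha_j$ extends to a homomorphism $S\to M_S$ by construction. For injectivity, note that $S$ is countable, so by Byleen's theorem $S\le B$ for a bisimple monoid $B$. In Proposition 13, $\Phi(\alpha_j)$ is left multiplication by $b_j$ on the $B$-coordinate. So the maps $\Phi(\alpha_j)$ satisfy all relations of $S$, and $\Phi$ factors through $M_S$. If $w(\alpha)=w'(\alpha)$ in $M_S$, apply $\Phi$ at a point $(\kappa,1)$: this gives $w(b)=w'(b)$ in $B$, hence in $S$. Finally $\Phi(0)$ is empty and $\Phi(1)$ is not, so $0\ne1$ in $M_S$.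

**Monoids.** Now the empty word may occur in relations, so we need $S\le B$ with $1_S=1_B$; then the same argument applies. Let $S\le B$ as a semigroup, with $B$ bisimple, and let $e\in B$ be the idempotent $1_S$. By Lemma 1, $e=\ell r$ with $y\ell=1$, $rv=1$. From $\ell r\ell r=\ell r$ we get $r\ell=1$, multiplying by $y$ on the left and $v$ on the right. Consider $t\mapsto rt\ell$ on $S$. It is a homomorphism, since $rt\ell\cdot rt'\ell=rt\,e\,t'\ell=rtt'\ell$. It maps $1_S=\ell r$ to $r\ell r\ell=1$. It is injective, since $t=ete=\ell(rt\ell)r$. Replace $S$ by its image. $\square$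

**Proof of Theorem 4.** Let $S$ be finitely presented with $n$ generators. We may take $n\ge1$: for a monoid presentation without generators, add a generator $b_1$ and the relation $b_1=1$. Since $M_S$ is $M_n$ with finitely many additional relations, it is finitely presented. By Proposition 12 every element of $M_S$ is $0$ or in $L_1(M_S)R_1(M_S)$. By Proposition 14, $0\ne1$ in $M_S$ and $S$ embeds in $M_S$, preserving the identity in the monoid case. By Proposition 2, $M_S$ embeds, with the same identity, in the finitely presented bisimple monoid $M_S^\ast$. $\blacksquare$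

## 12. Arbitrary congruences and recursively presented semigroups

**Proof of Theorem 5.** By Proposition 13 (with $B$ trivial, say), $0\neq1$ in $M_n$. So by Propositions 12 and 2 the monoid $\mathbf B_n=M_n^\ast$ is finitely presented and bisimple, and contains $M_n$ with the same identity.

**Adding relations.** Let $w=w'$ range over any set of relations in $n$ letters, and let $S$ be the semigroup (or monoid) they define. Adding the relations $w(\alpha)=w'(\alpha)$ to the presentation of $M_n^\ast$ gives exactly $(M_S)^\ast$. By Propositions 12, 14 and 2, which do not require finitely many relations, $(M_S)^\ast$ is bisimple and $S\hookrightarrow M_S\hookrightarrow(M_S)^\ast$ through $b_j\mapsto\alpha_j$. This is the last sentence of the theorem.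

**Freeness.** With the empty set of monoid relations, $S$ is the free monoid on $n$ letters and $M_S=M_n$. So $\alpha_1,\dots,\alpha_n$ freely generate a free submonoid $F$ of $\mathbf B_n$.

**Congruences.** Let $\theta$ be a congruence on $F$ (or on $F\setminus\{1\}$), and let $S$ be the quotient, presented as a monoid (semigroup) by all pairs in $\theta$. The quotient of $\mathbf B_n$ by the congruence generated by $\theta$ is $(M_S)^\ast$, and $S\to(M_S)^\ast$ is injective. So $w(\alpha)$ and $w'(\alpha)$ are identified there if and only if they are $\theta$-related. $\blacksquare$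

**Proof of Theorem 6.** **Necessity.** Let $S$ be a finitely generated subsemigroup of a finitely presented monoid. Express the generators of $S$ as words in the generators of the monoid. The pairs of words equal in the monoid can be enumerated by enumerating derivations, so the set of valid relations of $S$ is recursively enumerable, and $S$ is recursively presented.

**Sufficiency.** A finitely generated recursively presented semigroup embeds in a finitely presented semigroup by Murskiĭ's theorem; apply Theorem 4.

**A universal example.** We build one recursively presented $3$-generated semigroup that contains every finitely presented semigroup. Enumerate effectively all finite semigroup presentations, on disjoint generating sets, and let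
$$P=\langle c_1,c_2,\dots\mid\mathcal W\rangle$$
be their free product, with all generators and all relations together. Each factor embeds in $P$: an elementary transition applied to a word over the generators of one factor can only use relations of that factor, since both sides of a relation are nonempty words over the generators of a single factor.

To pass to three generators, let $\phi(c_k)=XY^kZ$ $(k\ge1)$, extended to words, and
$$T=\langle X,Y,Z\mid\phi(w)=\phi(w')\ \ ((w=w')\in\mathcal W)\rangle .$$
We claim that $c_k\mapsto XY^kZ$ embeds $P$ in $T$. It is a homomorphism by construction. Consider an occurrence of $\phi(w)$, $w$ nonempty, inside a word $\phi(v)$, a product of blocks $XY^kZ$. It begins with $X$ and ends with $Z$, and each block has its only $X$ at its beginning and its only $Z$ at its end. So the occurrence is aligned with the blocks. A block determines its $k$, so $v=v_1wv_2$, and replacing $\phi(w)$ by $\phi(w')$ gives $\phi(v_1w'v_2)$. Hence the elementary transitions starting from $\phi(v)$ correspond exactly to those starting from $v$, and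 $\phi(v)=\phi(v')$ in $T$ if and only if $v=v'$ in $P$.

The semigroup $T$ is $3$-generated and recursively presented. By sufficiency it embeds in a finitely presented bisimple monoid, which therefore contains a copy of every finitely presented semigroup. $\blacksquare$
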